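# Counting subalgebras modulo powers of $q$: the pole at $t=1$ of local zeta functions of nilpotent algebras

## 1. Algebras over $\mathfrak O$, subalgebras, ideals, nilpotency

Let $K$ be a finite extension of $\mathbb Q_p$, let $\mathfrak O$ be its ring of integers, $\pi$ a uniformiser, and $q$ the cardinality of the residue field $\mathfrak O/\pi\mathfrak O$. So $q$ is a power of $p$. The ring $\mathfrak O$ is a discrete valuation ring; we write $v$ for its valuation, with $v(\pi)=1$.

**Definition (algebra).** An $n$-dimensional $\mathfrak O$-algebra is a free $\mathfrak O$-module $A$ of rank $n$ with an $\mathfrak O$-bilinear multiplication $A\times A\to A$. Nothing else is required: the multiplication need not be associative, commutative or Lie.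

Two examples will stay with us. The abelian algebra $\mathfrak O^n$ has all products zero. The algebra
$$H=\mathfrak Oe\oplus\mathfrak Oz,\qquad e\cdot e=z,\qquad ez=ze=zz=0$$
is the smallest one with a nonzero nilpotent multiplication.

**Definition (nilpotent).** The algebra $A$ is nilpotent if there is some $c$ such that every product of $c+1$ elements of $A$, under any bracketing, is zero.

For $\mathfrak O^n$ one can take $c=1$. For $H$ one can take $c=2$: a product of two elements lies in $\mathfrak Oz$, and $z$ multiplies everything to zero. The algebra $\mathfrak O\times\mathfrak O$ with componentwise product is not nilpotent, because all powers of $(1,1)$ are equal to $(1,1)$. If $A\ne0$, then $c\ge1$, since a "product of one element" can be any element of $A$.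

**Definition (subalgebra, ideal).** A subalgebra is an $\mathfrak O$-submodule closed under multiplication. An ideal is an $\mathfrak O$-submodule $M$ with $AM\subseteq M$ and $MA\subseteq M$.

In $H$, the submodule $\mathfrak O\,\pi e\oplus \mathfrak O\,\pi^2z$ is a subalgebra, since $(\pi e)^2=\pi^2z$. It is not an ideal, since $e\cdot \pi e=\pi z$ is not in it.

Every finite-index submodule $M\subseteq A$ has index a power of $q$: the quotient $A/M$ has finite length, and each composition factor is the residue field. If the index is $q^i$, then $A/M$ has length $i$, so it is killed by $\pi^i$ and $M\supseteq\pi^iA$. As $A/\pi^iA$ is finite, there are only finitely many submodules of index $q^i$.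

## 2. Local zeta functions and simple poles at $t=1$

**Definition (zeta functions).** Let $a_{q^i}(A)$ and $a^\lhd_{q^i}(A)$ be the numbers of subalgebras and of ideals of $A$ of index $q^i$. Put
$$\zeta_A(t)=\sum_{i\ge0}a_{q^i}(A)\,t^i,\qquad \zeta^\lhd_A(t)=\sum_{i\ge0}a^\lhd_{q^i}(A)\,t^i .$$

These are known to be rational functions in $t$ (Grunewald–Segal–Smith), and we use this as a fact. The simplest example is $A=\mathfrak O$ with zero multiplication: its submodules of finite index are $\pi^i\mathfrak O$, one for each $i$, so $\zeta_A=\zeta_A^\lhd=1/(1-t)$.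

**Definition (simple pole with residue).** We say that $\zeta(t)$ has a simple pole at $t=1$ with residue $R$ if $\lim_{t\to1}(1-t)\zeta(t)=R\ne0$.

Note the factor $1-t$ rather than $t-1$. For example, $\frac1{(1-t)(1-qt)}$ has a simple pole at $t=1$ with residue $\frac1{1-q}$.

**Definition (the number $\binom{\infty}{n-1}_q$).** For $n\ge1$ put
$$\binom{\infty}{n-1}_q=\frac1{(1-q)(1-q^2)\cdots(1-q^{n-1})},$$
which is $1$ for $n=1$ and $\frac1{1-q}$ for $n=2$.

We also recall the $p$-adic absolute value $|\cdot|_p$ on an algebraic closure $\overline{\mathbb Q}_p$, normalised by $|q|_p=q^{-1}$. Every finite extension of $\mathbb Q_p$ is complete for it, and in such a field a series converges as soon as its terms tend to $0$. For instance $\sum_k q^k$ converges in $\mathbb Q_p$, with sum $\frac1{1-q}=\binom{\infty}{1}_q$. If an integer $d$ is divisible by $q^N$, then $|d|_p\le q^{-N}$.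

## 3. Conjecture IV

The source of the problem is Tomas Reunbrouck, "$p$-Adic Asymptotic Subalgebra Enumeration", arXiv:2605.20422 (2026). It asks for a proof or a disproof of the following.

**Rossmann's Conjecture IV.** Let $A$ be an $n$-dimensional nilpotent $\mathfrak O$-algebra. Then $\zeta_A(t)$ and $\zeta^\lhd_A(t)$ have a simple pole at $t=1$ with residue $\binom{\infty}{n-1}_q$.

In plain words: the zeta functions themselves depend on the multiplication of $A$, but their leading behavior at $t=1$ should not. It should depend only on the rank and on $q$. We shall prove that the conjecture is true.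

## 4. Rank one, abelian algebras, and the algebra $H$ by hand

First we set up a way of listing submodules that will be used throughout. Let $V=\mathfrak Oe\oplus I$ be a free module of finite rank and $\chi:V\to\mathfrak O$ the projection to the $e$-coordinate, with kernel $I$. Let $L\subseteq V$ be a submodule of finite index. Then $\chi(L)$ is a nonzero ideal of $\mathfrak O$, say $\pi^l\mathfrak O$ with $l\ge0$. The module $J=L\cap I$ has finite index in $I$; write this index as $q^{|J|}$. Pick $x\in L$ with $\chi(x)=\pi^l$ and write $x=\pi^le+y$ with $y\in I$. Two choices of $x$ differ by an element of $L\cap I=J$, so the coset $y+J\in I/J$ is determined by $L$. Any element of $L$ becomes an element of $J$ after subtracting a multiple of $x$, so $L=\mathfrak Ox\oplus J$. Conversely, given $l\ge 0$, a finite-index $J\subseteq I$ and a coset $y+J$, the module $\mathfrak O(\pi^le+y)\oplus J$ does not depend on the representative $y$, and its triple is the given one. Finally,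
$$[V:L]=[\chi(V):\chi(L)]\cdot[I:J]=q^{l+|J|}. \tag{1}$$

**Rank one.** If $A=\mathfrak Oe$ is nilpotent with $e^2=\lambda e$, then products of copies of $e$ are powers of $\lambda$ times $e$, so $\lambda=0$. Thus $A$ is abelian and both zeta functions are $\frac1{1-t}$, with residue $1=\binom{\infty}{0}_q$.

**The abelian algebra.** Every submodule of $\mathfrak O^n=\mathfrak Oe\oplus\mathfrak O^{n-1}$ counts, and for given $l$ and $J$ there are $q^{|J|}$ cosets. By (1),
$$\zeta_{\mathfrak O^n}(t)=\sum_{l\ge0}\sum_Jq^{|J|}t^{l+|J|}=\frac1{1-t}\,\zeta_{\mathfrak O^{n-1}}(qt),$$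
and induction on $n$ gives
$$\zeta_{\mathfrak O^n}(t)=\zeta^\lhd_{\mathfrak O^n}(t)=\frac1{(1-t)(1-qt)\cdots(1-q^{n-1}t)}. \tag{2}$$
The residue at $t=1$ is $\binom{\infty}{n-1}_q$, so the conjecture says that every nilpotent algebra behaves at $t=1$ like the abelian one.

**The algebra $H$.** Here $I=\mathfrak Oz$ and $J=\pi^m\mathfrak Oz$, so $|J|=m$. Let $x=\pi^le+yz$. The only product of generators of $L$ that can be nonzero is $x^2=\pi^{2l}z$, so $L$ is a subalgebra exactly when $m\le2l$, with no condition on $y$ mod $\pi^m$. With $l=i-m$ this reads $m\le 2i/3$. For ideals we need $ex=xe=\pi^lz\in J$, that is $m\le l$, or $m\le i/2$. Therefore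
$$a_{q^i}(H)=1+q+\cdots+q^{\lfloor 2i/3\rfloor},\qquad a^\lhd_{q^i}(H)=1+q+\cdots+q^{\lfloor i/2\rfloor},\qquad a_{q^i}(\mathfrak O^2)=1+q+\cdots+q^i. \tag{3}$$
Summing geometric series, for instance with $\sum_iq^{\lfloor2i/3\rfloor}t^i=\frac{1+t+qt^2}{1-q^2t^3}$, we get
$$\zeta_H(t)=\frac1{q-1}\left(\frac{q(1+t+qt^2)}{1-q^2t^3}-\frac1{1-t}\right)=\frac{1+qt^2}{(1-t)(1-q^2t^3)},\qquad \zeta_H^\lhd(t)=\frac1{(1-t)(1-qt^2)}.$$
In the first formula the combined numerator is $q(1+t+qt^2)(1-t)-(1-q^2t^3)=(q-1)(1+qt^2)$. In the second one uses $\sum_iq^{\lfloor i/2\rfloor}t^i=\frac{1+t}{1-qt^2}$ and $q(1+t)(1-t)-(1-qt^2)=q-1$. The residues at $t=1$ are $\frac{1+q}{1-q^2}=\frac1{1-q}$ and $\frac1{1-q}$. The two functions differ from each other and from $\zeta_{\mathfrak O^2}$, but the residue is the same.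

## 5. Limits of coefficients: real and $p$-adic

How does one detect a simple pole at $t=1$ from a power series $\sum a_it^i$? The first thing to try is Abel's theorem: if $a_i\to R$ in the real numbers, then $(1-t)\sum a_it^i\to R$ as $t\to1$ from below. Already for $\mathfrak O^2$ and for $H$ this stops at the hypothesis. The coefficients in (3) tend to infinity, the series diverge near $t=1$, and the poles nearest to $0$ (at $t=q^{-1}$ for $\mathfrak O^2$, and with $|t|=q^{-2/3}$ for $H$) hide the pole at $1$. The real size of the coefficients describes those other poles.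

Now look at (3) again, with $p$-adic eyes. All three sequences are partial sums of $1+q+q^2+\cdots$, so all three converge in $\mathbb Q_p$, to $\frac1{1-q}=\binom{\infty}{1}_q$. For $\mathfrak O^n$ the same happens. From (2),
$$(1-t)\zeta_{\mathfrak O^n}(t)=\prod_{j=1}^{n-1}\frac1{1-q^jt}=\sum_{k\ge0}b_kt^k,\qquad q^k\mid b_k,$$
because $b_k$ is a sum of products of $k$ factors, each taken from $q,q^2,\dots,q^{n-1}$. Dividing by $1-t$ gives $a_{q^i}(\mathfrak O^n)=\sum_{k\le i}b_k$. The product of the $p$-adically convergent geometric series at $t=1$ gives $\sum_{k\ge0}b_k=\binom{\infty}{n-1}_q$ in $\mathbb Q_p$. Hence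
$$a_{q^i}(\mathfrak O^n)\equiv\binom{\infty}{n-1}_q\pmod{q^{i+1}\mathbb Z_p}. \tag{4}$$

So the residue should be read as the $p$-adic limit of the coefficients. The plan is: show that $a_{q^i}(A)$ and $a_{q^i}(\mathfrak O^n)$ are congruent modulo a power of $q$ that grows with $i$; then the difference of the two zeta functions converges $p$-adically at $t=1$, and, being rational, has no pole there. The analytic question has become a purely arithmetic one about counting.

## 6. $\Omega$-algebras and the two theorems

Subalgebras and ideals can be treated at once. In this section up to the end of Section 9, $\mathfrak O$ may be any discrete valuation ring with finite residue field of size $q$ and uniformiser $\pi$. Neither completeness nor characteristic $0$ is needed there.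

**Definition ($\Omega$-algebra).** Let $\Omega$ be a set in which each $f\in\Omega$ has an arity $k_f\ge1$. An $\Omega$-algebra is a free $\mathfrak O$-module $V$ of finite rank together with an $\mathfrak O$-multilinear map $f:V^{k_f}\to V$ for each $f\in\Omega$. A submodule $L$ is closed if $f(L,\dots,L)\subseteq L$ for all $f\in\Omega$. The number of closed submodules of index $q^i$ is denoted $a_i(V)$.

**Definition (class).** Put $V^{(1)}=V$, and let $V^{(i+1)}$ be the $\mathfrak O$-span of all $f(v_1,\dots,v_{k_f})$ with $f\in\Omega$ and at least one $v_j\in V^{(i)}$. Then $V^{(1)}\supseteq V^{(2)}\supseteq\cdots$ by induction. We say that $V$ has class $\le c$, where $c\ge1$, if $V^{(c+1)}=0$.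

Here are the two examples that matter. Let $A$ be a nilpotent $\mathfrak O$-algebra of rank $n\ge1$ in which all products of $c+1$ elements vanish, so $c\ge1$.

- If $\Omega$ consists of the multiplication alone, the closed submodules of $A$ are its subalgebras.
- If $\Omega$ consists of the unary operations $x\mapsto ax$ and $x\mapsto xa$ for all $a\in A$, the closed submodules are the ideals.

In both cases $V^{(i+1)}$ is the span of $AV^{(i)}$ and $V^{(i)}A$. By induction it is spanned by products of $i+1$ elements, so $V^{(c+1)}=0$ and the class is $\le c$. For $H$ one gets $V^{(2)}=\mathfrak Oz$ and $V^{(3)}=0$ in both cases.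

**Theorem 1.** Let $V$ be an $\Omega$-algebra of rank $n\ge1$ and class $\le c$. Then for all $i\ge0$
$$a_i(V)\equiv a_i(\mathfrak O^n)\pmod{q^{\lfloor i/(nc)\rfloor+1}},$$
where $a_i(\mathfrak O^n)$ is the number of all submodules of $\mathfrak O^n$ of index $q^i$.

**Theorem 2 (Conjecture IV).** Let $\mathfrak O$ be the ring of integers of a finite extension of $\mathbb Q_p$, and let $A$ be an $n$-dimensional nilpotent $\mathfrak O$-algebra. Then $\zeta_A(t)$ and $\zeta_A^\lhd(t)$ have a simple pole at $t=1$ with residue $\binom{\infty}{n-1}_q$. Moreover, suppose products of $c+1$ elements vanish, and let $|\cdot|_p$ be normalised by $|q|_p=q^{-1}$. Then, under any embedding $\overline{\mathbb Q}\hookrightarrow\overline{\mathbb Q}_p$, every pole $t_0\ne1$ of $\zeta_A$ or $\zeta_A^\lhd$ satisfies $|t_0|_p\ge q^{1/(nc)}$. In particular, no root of unity other than $1$ is a pole.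

For $H$ we have $n=c=2$. Theorem 1 promises a congruence modulo $q^{\lfloor i/4\rfloor+1}$, and (3) shows congruences modulo $q^{\lfloor2i/3\rfloor+1}$ and $q^{\lfloor i/2\rfloor+1}$, which are stronger. The poles of $\zeta_H$ other than $1$ satisfy $q^2t^3=1$, so $|t|_p=q^{2/3}\ge q^{1/4}$.

## 7. Comparing fibers one by one, and where this breaks

We want to go from $V$ to the abelian algebra one basis vector at a time. Suppose $V=\mathfrak Oe\oplus I$ with $V^{(2)}\subseteq I$. Let $V'=\mathfrak Oe'\oplus I$ carry the same operations on $I$, while every operation vanishes as soon as one argument is $e'$. If $a_i(V)$ and $a_i(V')$ can be compared, we may repeat this.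

By the parametrisation (1), closed submodules of $V$ of index $q^i$ are grouped by $J=L\cap I$, and then $l=i-|J|$ is fixed. What remains is the fiber: the set of cosets $y+J$ for which $L$ is closed. The obvious attempt is to compare the fibers of $V$ and $V'$ over the same $J$. If $l$ is large compared with $J$, so that $\pi^lI\subseteq J$, this works: the vector $e$ enters only as $\pi^le$, and its contribution to any operation lies in $\pi^lV^{(2)}\subseteq\pi^l I\subseteq J$, hence is invisible.

It breaks for those $J$ that are deep compared with $l$. In $H$, with $I=\mathfrak Oz$ and $V'=\mathfrak O^2$, take $J=\pi^i\mathfrak Oz$ and $l=0$, where $i\ge1$. The fiber of $V$ is empty, and the fiber of $V'$ has $q^i$ elements. Such $J$ occur for every $i$, so equality of fibers is not available, however large $i$ is.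

Nor can one hope for a uniform formula for the fibers. Let
$$E=\mathfrak Oe\oplus\mathfrak Oh\oplus\mathfrak Oz,\qquad ee=hh=z,\quad\text{all other products of basis vectors zero},$$
with $I=\mathfrak Oh\oplus\mathfrak Oz$ and $J=\pi^a\mathfrak Oh\oplus\pi^m\mathfrak Oz$, where $a\ge m\ge1$. For $x=\pi^le+\beta h+\gamma z$ the relevant products are
$$x^2=(\pi^{2l}+\beta^2)z,\qquad x\cdot\pi^ah=\pi^ah\cdot x=\pi^a\beta z,\qquad(\pi^ah)^2=\pi^{2a}z.$$
The last two lie in $J$ because $a\ge m$. So the fiber consists of the pairs ($\beta$ mod $\pi^a$, $\gamma$ mod $\pi^m$) with $\beta^2\equiv-\pi^{2l}$ mod $\pi^m$. Take $l=0$ and $q$ odd. If $-1$ is a square in the residue field, there are two such $\beta$ modulo $\pi^m$, by lifting roots step by step, and the fiber has $2q^{a-m}q^m=2q^a$ elements. Otherwise the fiber is empty. The fiber is not a subgroup, and its size depends on the arithmetic of the residue field.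

But in all these cases the fiber sizes, equal or not, are divisible by a large power of $q$: in $H$ they are $0$ and $q^i$, in $E$ they are $2q^a$ or $0$. This suggests what to prove. When $J$ is deep in $I$, do not compare the fibers; show that each of them is $0$ modulo $q^N$. The fiber itself has no group structure, but divisibility follows if it is stable under translation by a large group. Translating $y$ by $w$ changes each value of $f$ by terms in which $w$ occurs as an argument. So we should look at the set $W_J$ of those $w\in I$ for which all values of operations having $w$ as an argument lie in $J$. This is a group, it ignores the nonlinear conditions on $y$, and nilpotency will force it to be large modulo $J$ when $J$ is deep. In $E$, the condition on $w=\beta h+\gamma z$ is $v(\beta)\ge m$, so $W_J=\pi^m\mathfrak Oh\oplus\mathfrak Oz$, and $(W_J+J)/J$ has order $q^{a-m}q^m=q^a$, which is exactly the power of $q$ seen above.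

## 8. Replacing one basis vector by a null vector

**Lemma.** Let $V$ be an $\Omega$-algebra of rank $n\ge1$ and class $\le c$. Suppose $V=\mathfrak Oe\oplus I$ as a module, with $V^{(2)}\subseteq I$. (Then $I$ is closed.) Let $V'=\mathfrak Oe'\oplus I$ be the $\Omega$-algebra whose operations restrict to the given ones on $I$ and vanish whenever some argument equals $e'$. Then $V'$ has rank $n$ and class $\le c$, and for every $N\ge1$
$$a_i(V)\equiv a_i(V')\pmod{q^N}\qquad\text{for all }i\ge nc(N-1).$$

For $V=H$ the lemma compares $H$ with $\mathfrak O^2$. For $V=E$ the algebra $V'$ keeps only the product $hh=z$.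

**Step 0: $V'$ satisfies the same hypotheses.** This step is needed because the rest of the argument is applied to $V$ and to $V'$ alike. The module $I$ is closed, since $f(I,\dots,I)\subseteq V^{(2)}\subseteq I$, so the definition of $V'$ makes sense. An operation of $V'$ depends only on the $I$-components of its arguments, on which it is the given $f$; so its values lie in $f(I,\dots,I)\subseteq V^{(2)}\subseteq I$. This gives $V'^{(2)}\subseteq V^{(2)}\subseteq I$. Suppose $V'^{(i)}\subseteq V^{(i)}$ for some $i\ge2$. Then $V'^{(i)}\subseteq V'^{(2)}\subseteq I$. In a value of an operation of $V'$ with an argument $v_j\in V'^{(i)}$, the $I$-component of $v_j$ is $v_j$ itself, so the value equals a value of $f$ in $V$ with an argument in $V^{(i)}$, and lies in $V^{(i+1)}$. Hence $V'^{(i)}\subseteq V^{(i)}$ for all $i\ge2$, and $V'^{(c+1)}=0$ since $c+1\ge2$.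

We shall now show that, for $i\ge nc(N-1)$, the number $a_i(V)$ is congruent modulo $q^N$ to a quantity depending only on $c$, $N$ and the $\Omega$-algebra $I$. Applying this to $V$ and to $V'$, which share $c$, $N$ and $I$, proves the lemma.

**Step 1: write $a_i(V)$ as a sum over $J$.** The aim is to express closedness of $L$ as a condition on the coset $y+J$. Let $L=\mathfrak Ox\oplus J$ with $x=\pi^le+y$, as in Section 4. Since $L$ is spanned by $J\cup\{x\}$ and the operations are multilinear, $L$ is closed if and only if $f(u_1,\dots,u_{k_f})\in L$ for all $f$ and all $u_j\in J\cup\{x\}$. These values lie in $V^{(2)}\subseteq I$, so the condition is that they lie in $L\cap I=J$. Define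
$$Y(J,l)=\{y+J\in I/J:\ f(u_1,\dots,u_{k_f})\in J\ \text{ for all }f\in\Omega\text{ and all }u_j\in J\cup\{\pi^le+y\}\}.$$
This does not depend on the representative $y$: if $y$ is replaced by $y+b$ with $b\in J$, multilinear expansion writes a value with arguments in $J\cup\{x+b\}$ as a sum of values with arguments in $J\cup\{x\}$, and conversely. By (1), if $L$ has index $q^i$, then $l=i-|J|$. Hence
$$a_i(V)=\sum_{J:\ |J|\le i}\#Y(J,i-|J|), \tag{5}$$
the sum being over finite-index submodules $J$ of $I$ with $|J|\le i$. There are finitely many of them. If $J$ is not closed, then $Y(J,l)=\emptyset$.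

**Step 2: translations make $\#Y(J,l)$ divisible.** Let
$$W_J=\{w\in I:\ f(v_1,\dots,v_{k_f})\in J\text{ for all }f\in\Omega\text{ and all }v_1,\dots,v_{k_f}\in V\text{ with some }v_j=w\},$$
where $j$ may be any position. Since each $f$ is linear in each position, $W_J$ is an $\mathfrak O$-submodule of $I$. Let $y+J\in Y(J,l)$ and $w\in W_J$; we claim $y+w+J\in Y(J,l)$. Put $x=\pi^le+y$ and take a value of $f$ with arguments in $J\cup\{x+w\}$. Expand each argument $x+w$. One term has every $x+w$ replaced by $x$; its arguments are in $J\cup\{x\}$, so it lies in $J$ because $y+J\in Y(J,l)$. Every other term has at least one argument equal to $w$, so it lies in $J$ by the definition of $W_J$. Thus the value lies in $J$, as claimed.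

So $Y(J,l)$ is a union of cosets of the subgroup $(W_J+J)/J$ of the finite group $I/J$. Let $\omega(J)$ be the $\mathfrak O$-length of $(W_J+J)/J$, so that its order is $q^{\omega(J)}$. Then
$$q^{\omega(J)}\ \big|\ \#Y(J,l)\qquad\text{for all }l\ge0. \tag{6}$$
The number $\omega(J)$ does not depend on $l$.

**Step 3: $\pi^{c\,\omega(J)}I\subseteq J$.** This is where nilpotency enters. The statement says that a small $\omega(J)$ forces $J$ to be shallow, or equivalently that a deep $J$ has a large $\omega(J)$. Write $\omega=\omega(J)$. Put $F_1=I$ and $F_i=V^{(i)}$ for $i\ge2$. Then $F_i\subseteq I$ for all $i$, because $V^{(i)}\subseteq V^{(2)}\subseteq I$ for $i\ge2$. Also $F_{c+1}=V^{(c+1)}=0$. Since $F_i\subseteq V^{(i)}$, a value of $f$ with some argument in $F_i$ lies in $V^{(i+1)}=F_{i+1}$.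

We claim that $\pi^{(c+1-i)\omega}F_i\subseteq J$ for $i=c+1,c,\dots,1$, by descending induction. For $i=c+1$ it holds since $F_{c+1}=0$. Suppose $\pi^sF_{i+1}\subseteq J$ with $s=(c-i)\omega$, where $1\le i\le c$. Let $w\in F_i$. A value of $f$ with an argument $\pi^sw$ is $\pi^s$ times a value with an argument $w$, so it lies in $\pi^sF_{i+1}\subseteq J$. Therefore $\pi^sw\in W_J$, that is, $\pi^sF_i\subseteq W_J$. Now $(W_J+J)/J$ has length $\omega$, so it is killed by $\pi^\omega$. Hence $\pi^{\omega+s}F_i\subseteq J$, and $\omega+s=(c+1-i)\omega$. This proves the claim, and $i=1$ is the assertion.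

**Step 4: when $l$ is large, $e$ is invisible.** Here we treat the shallow $J$. Suppose $\pi^lI\subseteq J$. Then $Y(J,l)=Y_\infty(J)$, where
$$Y_\infty(J)=\{y+J\in I/J:\ f(u_1,\dots,u_{k_f})\in J\ \text{ for all }f\in\Omega\text{ and all }u_j\in J\cup\{y\}\}.$$
Indeed, replacing $\pi^le+y$ by $y$ in the arguments changes a value of $f$ by a sum of terms with at least one argument $\pi^le$. Each such term is $\pi^l$ times an element of $V^{(2)}$, and $\pi^lV^{(2)}\subseteq\pi^lI\subseteq J$. So one value lies in $J$ if and only if the other does. All arguments in the definition of $Y_\infty(J)$ lie in $I$, so $Y_\infty(J)$ depends only on the $\Omega$-algebra $I$ and on $J$. It is well defined on cosets by the same expansion as in Step 1.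

**Step 5: split the sum (5) at depth $c(N-1)$.** Let $i\ge nc(N-1)$. We separate the $J$ into deep ones, which contribute $0$ modulo $q^N$, and shallow ones, which do not see $e$.

Suppose first $\pi^{c(N-1)}I\not\subseteq J$. If we had $\omega(J)\le N-1$, then Step 3 would give $\pi^{c(N-1)}I\subseteq\pi^{c\,\omega(J)}I\subseteq J$, a contradiction. So $\omega(J)\ge N$, and by (6) the term of $J$ in (5) is $\equiv0$ mod $q^N$.

Suppose now $\pi^{c(N-1)}I\subseteq J$. As $I$ has rank $n-1$, the length of $I/\pi^{c(N-1)}I$ is $(n-1)c(N-1)$, and so $|J|\le(n-1)c(N-1)$. Hence $|J|\le i$, so $J$ does occur in (5), and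
$$l=i-|J|\ \ge\ nc(N-1)-(n-1)c(N-1)=c(N-1).$$
Thus $\pi^lI\subseteq\pi^{c(N-1)}I\subseteq J$, and Step 4 gives $Y(J,l)=Y_\infty(J)$. Altogether
$$a_i(V)\equiv\sum_{J:\ \pi^{c(N-1)}I\subseteq J\subseteq I}\#Y_\infty(J)\pmod{q^N}. \tag{7}$$
The right-hand side is a finite sum that depends only on the $\Omega$-algebra $I$, on $c$ and on $N$. This proves the lemma. $\blacksquare$

The bound $nc(N-1)$ is the sum of two needs: $(n-1)c(N-1)$ for the largest $|J|$ among shallow $J$, and $c(N-1)$ more to leave $l$ large enough.

## 9. From $V$ to $\mathfrak O^n$ in $n$ replacements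

We now prove Theorem 1. Fix $i$ and put $N=\lfloor i/(nc)\rfloor+1$, so that $i\ge nc(N-1)$ and the lemma applies to every $\Omega$-algebra of rank $n$ and class $\le c$, once it is decomposed as required. We construct $\Omega$-algebras
$$V_r=B_r\oplus\mathfrak O^r\qquad(0\le r\le n)$$
of rank $n$ and class $\le c$. Here $B_r$ is an $\Omega$-algebra of rank $n-r$, all operations vanish whenever one argument lies in the summand $\mathfrak O^r$, and
$$V_0=B_0=V,\qquad a_i(V_r)\equiv a_i(V_{r+1})\pmod{q^N}.$$

**Step 1: a nonzero $B$ has a hyperplane containing $B^{(2)}$.** This is what the lemma needs as input. Suppose $V_r$ is constructed, with $r<n$, and let $B=B_r\ne0$. Since $B^{(j)}\subseteq V_r^{(j)}$ for all $j$, the algebra $B$ has class $\le c$. Let $k$ be the fraction field of $\mathfrak O$, and suppose that $B^{(2)}\otimes k=B\otimes k$. If $B^{(j)}\otimes k=B\otimes k$ for some $j\ge1$, which is true for $j=1$, then $B^{(j+1)}\otimes k$ is spanned by the values of the operations, extended to $B\otimes k$, with some argument in $B^{(j)}\otimes k=B\otimes k$; so it equals $B^{(2)}\otimes k=B\otimes k$.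 By induction $B^{(j)}\otimes k=B\otimes k\ne0$ for all $j$, which contradicts $B^{(c+1)}=0$. So $B^{(2)}\otimes k\ne B\otimes k$, and $B/B^{(2)}$ has positive rank. Its quotient by torsion is a nonzero free module, which has a surjective linear functional to $\mathfrak O$. Composing, we get a surjective functional $B\to\mathfrak O$ that kills $B^{(2)}$. Let $B'$ be its kernel and $e$ a preimage of $1$. Then
$$B=\mathfrak Oe\oplus B',\qquad B^{(2)}\subseteq B',$$
where $B'$ is free of rank $n-r-1$ and closed.

**Step 2: apply the lemma.** Put $I=B'\oplus\mathfrak O^r$, so $V_r=\mathfrak Oe\oplus I$. A value of an operation on $V_r$ depends only on the $B$-components of the arguments, hence $V_r^{(2)}=B^{(2)}\subseteq B'\subseteq I$. The lemma applies and yields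
$$V_r'=\mathfrak Oe'\oplus I\ \cong\ B'\oplus\mathfrak O^{r+1},$$
where the operations vanish as soon as one argument lies in $\mathfrak O^{r+1}$. We set $B_{r+1}=B'$ and $V_{r+1}=B'\oplus\mathfrak O^{r+1}$. It has rank $n$ and class $\le c$, and $a_i(V_r)\equiv a_i(V_{r+1})$ mod $q^N$.

**Step 3: end of the chain.** For $r=n$ we have $B_n=0$ and $V_n=\mathfrak O^n$ with zero operations, in which every submodule is closed. Chaining the $n$ congruences gives $a_i(V)\equiv a_i(\mathfrak O^n)$ mod $q^N$. This is Theorem 1. $\blacksquare$

## 10. From congruences to poles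

We prove Theorem 2. Now $\mathfrak O$ is again the ring of integers of a finite extension of $\mathbb Q_p$. Let $\zeta$ be $\zeta_A$ or $\zeta_A^\lhd$, let $c\ge 1$ be such that products of $c+1$ elements of $A$ vanish, and put
$$D(t)=\zeta(t)-\zeta_{\mathfrak O^n}(t)=\sum_{i\ge0}d_it^i,\qquad d_i\in\mathbb Z.$$

**Step 1: $D$ is a rational function with rational coefficients.** We need this in order to evaluate $D$ both at real and at $p$-adic arguments. By the rationality theorem (Grunewald–Segal–Smith) and (2), $D=P_0/Q_0$ with $P_0,Q_0\in\mathbb C[t]$ of degree at most some $M$ and $Q_0\ne0$. The coefficients $s_0,\dots,s_M$ of $Q_0$ satisfy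
$$\sum_{j=0}^Ms_jd_{m-j}=0\qquad\text{for all }m>M.$$
This is a homogeneous linear system in $M+1$ unknowns with rational coefficients, and it has a nonzero complex solution. Its rank is the same over $\mathbb Q$ and over $\mathbb C$, so it has a nonzero rational solution. The corresponding $Q_1\in\mathbb Q[t]$ is nonzero, and $Q_1D$ is a polynomial with rational coefficients. So $D\in\mathbb Q(t)$. Write $D=P/Q$ with coprime $P,Q\in\mathbb Q[t]$.

**Step 2: $D$ has no pole in a $p$-adic disc of radius larger than $1$.** By Theorem 1, applied to the two $\Omega$-algebras of Section 6, $q^{\lfloor i/(nc)\rfloor+1}$ divides $d_i$. Since $\lfloor i/(nc)\rfloor+1\ge i/(nc)$,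
$$|d_i|_p\le q^{-i/(nc)}\qquad\text{for all }i\ge0. \tag{8}$$
Let $t_0\in\overline{\mathbb Q}_p$ with $|t_0|_p<q^{1/(nc)}$. By (8), $|d_it_0^i|_p\le\bigl(q^{-1/(nc)}|t_0|_p\bigr)^i\to0$, so $\sum d_it_0^i$ converges in the complete field $\mathbb Q_p(t_0)$. The identity $Q(t)\sum d_it^i=P(t)$ of formal power series involves only finitely many shifted multiples of the series $\sum d_it^i$, so it holds for the values at $t_0$:
$$Q(t_0)\sum_{i\ge0}d_it_0^i=P(t_0).$$
If $Q(t_0)=0$, then $P(t_0)=0$ as well. But $P$ and $Q$ are coprime, so $UP+WQ=1$ for some $U,W\in\mathbb Q[t]$, and evaluating at $t_0$ gives $0=1$. So $Q(t_0)\ne0$. The poles of $D$ are roots of $Q$, hence algebraic numbers, and under any embedding $\overline{\mathbb Q}\hookrightarrow\overline{\mathbb Q}_p$ every pole $t_0$ of $D$ satisfies $|t_0|_p\ge q^{1/(nc)}$.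

**Step 3: the pole at $t=1$.** Since $|1|_p=1<q^{1/(nc)}$, Step 2 gives $Q(1)\ne0$. This is a statement about a rational number, so it no longer refers to any absolute value: the rational function $D$ is regular at $t=1$. Hence
$$\lim_{t\to1}(1-t)\zeta(t)=\lim_{t\to1}(1-t)\zeta_{\mathfrak O^n}(t)=\prod_{j=1}^{n-1}\frac1{1-q^j}=\binom{\infty}{n-1}_q\ne0 .$$
This is the simple pole with the residue that was asserted.

**Step 4: the other poles.** A pole $t_0\ne1$ of $\zeta=D+\zeta_{\mathfrak O^n}$ is a pole of $D$ or of $\zeta_{\mathfrak O^n}$. In the first case $|t_0|_p\ge q^{1/(nc)}$ by Step 2. In the second case $t_0=q^{-j}$ with $1\le j\le n-1$ by (2), and $|q^{-j}|_p=q^j\ge q^{1/(nc)}$. A root of unity has absolute value $1<q^{1/(nc)}$, so no root of unity other than $1$ is a pole. This proves Theorem 2, and with it Conjecture IV, for subalgebras and for ideals. $\blacksquare$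

## 11. The $p$-adic limit of the coefficients and the pole gap

Combine Theorem 1 with (4). Since $i\ge\lfloor i/(nc)\rfloor$, for every nilpotent $A$ as in Theorem 2,
$$a_{q^i}(A)\equiv a_{q^i}^\lhd(A)\equiv\binom{\infty}{n-1}_q\pmod{q^{\lfloor i/(nc)\rfloor+1}\,\mathbb Z_p}.$$
So the residue at $t=1$ is the $p$-adic limit of the coefficients, as the examples in Section 5 suggested.

Suppose a pole of $\zeta_A$ or $\zeta_A^\lhd$ has the form $t_0=\varepsilon q^{-\alpha}$ with $\varepsilon$ a root of unity and $\alpha\in\mathbb Q$; this is the case, for instance, when the denominator is a product of factors $1-q^at^b$. Then $|t_0|_p=q^\alpha$, and Theorem 2 says that either $t_0=1$ or $\alpha\ge\frac1{nc}$. For $H$ the values of $\alpha$ that occur are $\frac23$ for subalgebras and $\frac12$ for ideals, and $\frac1{nc}=\frac14$.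

## 12. The algebra $\mathfrak O\times\mathfrak O$: nilpotency cannot be dropped

Let $A=\mathfrak O\times\mathfrak O$ with componentwise product, so $n=2$. This algebra has a unit, so $A^{(2)}=A$, and there is no hyperplane $I\supseteq A^{(2)}$ from which the argument could start. The conclusion of Conjecture IV fails too.

**Ideals.** Multiplying an ideal by $(1,0)$ and $(0,1)$ shows that it is a product of two ideals of $\mathfrak O$. The ideals of finite index are $\pi^a\mathfrak O\times\pi^b\mathfrak O$, so $\zeta_A^\lhd(t)=(1-t)^{-2}$, which has a double pole at $t=1$.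

**Subalgebras.** By Section 4, a finite-index submodule is $L=\langle(\pi^a,b),(0,\pi^m)\rangle$ with $b$ taken modulo $\pi^m$, of index $q^{a+m}$. The products $(\pi^a,b)(0,\pi^m)=(0,b\pi^m)$ and $(0,\pi^m)^2=(0,\pi^{2m})$ lie in $L$. Moreover
$$(\pi^a,b)^2=\pi^a(\pi^a,b)+(0,\,b(b-\pi^a)),$$
so $L$ is a subalgebra if and only if $b(b-\pi^a)\equiv0$ mod $\pi^m$. If $v(b)<a$, then $v(b-\pi^a)=v(b)$ and the condition is $2v(b)\ge m$. If $v(b)\ge a$, both factors are divisible by $\pi^a$.

Let $m\le2a$. If $v(b)\ge a$, the condition holds, and also $v(b)\ge a\ge\lceil m/2\rceil$. So in all cases the condition is $v(b)\ge\lceil m/2\rceil$, which gives $q^{m-\lceil m/2\rceil}=q^{\lfloor m/2\rfloor}$ solutions modulo $\pi^m$.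

Let $m>2a$. Then $v(b)<a$ is impossible, so $b=\pi^ab'$, and the condition is $b'(b'-1)\equiv0$ mod $\pi^{m-2a}$. As one of $b'$, $b'-1$ is a unit, this means $b'\equiv0$ or $1$ mod $\pi^{m-2a}$. Since $b'$ is taken modulo $\pi^{m-a}$, there are $2q^a$ solutions. For $a=0$ this number is $2$ for every $m\ge1$: however deep the submodule $0\times\pi^m\mathfrak O$ is, the number of solutions does not become divisible by high powers of $q$. This is the divisibility that Steps 2 and 3 of the lemma provide in the nilpotent case.

Now sum. In the first case, for fixed $m$ we sum over $a\ge\lceil m/2\rceil$ and get $q^{\lfloor m/2\rfloor}t^{m+\lceil m/2\rceil}/(1-t)$. The even $m=2s$ contribute $q^st^{3s}/(1-t)$ and the odd $m=2s+1$ contribute $q^st^{3s+2}/(1-t)$. In the second case, for fixed $a$ we sum over $m>2a$ and get $2q^at^{3a}\cdot t/(1-t)$. Hence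
$$\zeta_A(t)=\frac{1+t^2}{(1-t)(1-qt^3)}+\frac{2t}{(1-t)(1-qt^3)}=\frac{(1+t)^2}{(1-t)(1-qt^3)}.$$
This has a simple pole at $t=1$ with residue $\frac4{1-q}$, which differs from $\binom{\infty}{1}_q=\frac1{1-q}$.
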